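# Extension-critical words among prefix normal words

## A rate of $\ln^2 n/\sqrt n$ for the critical proportion

**Theorem 1.** Call a binary word $w$ *prefix normal* if no factor of $w$ (block of consecutive letters) has more $1$s than the prefix of $w$ of the same length. Call a prefix normal word $w$ *extension-critical* if $w1$ is not prefix normal. Let $\mathrm{pnw}(n)$ and $\mathrm{ecrit}(n)$ be the numbers of prefix normal and of extension-critical words of length $n$, and put
$$q_n=\frac{\mathrm{ecrit}(n)}{\mathrm{pnw}(n)},\qquad r_n=\frac{\mathrm{pnw}(n)}{2^n},\qquad \lambda_n=\ln\frac1{r_n}\ge 0,\qquad \Lambda_n=\max(\lambda_n,\,2\ln n).$$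
There are absolute constants $C_0,C_1$ such that for all $n\ge 2$:

(a) $\lambda_n\le C_0\ln^2 n$;

(b) $q_n\le C_1\Lambda_n/\sqrt n$.

Hence
$$\frac{\mathrm{ecrit}(n)}{\mathrm{pnw}(n)}=O\!\left(\frac{\ln^2 n}{\sqrt n}\right)\longrightarrow 0 .$$

Let us unpack this. The word $11010$ is prefix normal: its prefixes of length $1,2,3,4$ have $1,2,2,3$ ones, and no factor of these lengths has more. The word $1011$ is not prefix normal, because its factor $11$ beats its prefix $10$. But $101$ is prefix normal, so $101$ is extension-critical: appending a $1$ destroys the property.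

We shall see that appending a $0$ to a prefix normal word never does harm. So $q_n$ is the probability that a uniformly chosen prefix normal word of length $n$ has one prefix normal extension by a letter instead of two. The convergence $q_n\to0$ is a conjecture in Péter Burcsi, Gabriele Fici, Zsuzsanna Lipták, Frank Ruskey, Joe Sawada, "On Prefix Normal Words and Prefix Normal Forms", arXiv:1611.09017 (2016). Theorem 1 proves it, with a rate.

The number $\lambda_n$ measures how rare prefix normality is: a uniform random word of length $n$ is prefix normal with probability $e^{-\lambda_n}$. Part (b) turns information on $\lambda_n$ into information on $q_n$, and it needs good information. It is known that $\mathrm{pnw}(n)\ge 2^{n-4\sqrt{n\lg n}}$ for large $n$. This says $\lambda_n\le 4\ln 2\,\sqrt{n\lg n}$, and inserting it in (b) gives only $q_n=O(\sqrt{\lg n})$, which is no information at all. So part (a) has real work to do. The estimate $\lambda_n=\Theta(\ln^2 n)$ is due to Balister and Gerke, Theoret. Comput. Sci. 2019; we prove what we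 need from scratch.

The second result says how much room is left.

**Theorem 2.** (a) There is $c>0$ with $\lambda_n\ge c\ln^2 n$ for large $n$, so $\lambda_n=\Theta(\ln^2 n)$ and $\sum_{i<n}q_i=\Theta(\ln^2 n)$.

(b) $\limsup_n \frac{n\,q_n}{\ln n}>0$ and $\liminf_n\frac{n\,q_n}{\ln n}<\infty$. In particular no bound $q_n=o(\ln n/n)$ holds.

(c) There is $C$ such that for all integers $R\ge2$ and all $B>0$: $\ \#\{n\in[R,2R): q_n>B\ln^2R/R\}\le CR/B$.

By (b), a bound of order $\ln n/n$ for all $n$ would be best possible. We do not prove such a bound. We get $O(\ln^2 n/\sqrt n)$ for every $n$, and $O(\ln^2 n/n)$ for most $n$ in the sense of (c).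

**Conventions.** $\ln$ is the natural logarithm; $|h|$ is the number of $1$s when $h$ is a block of letters whose length is already named (we write "$|h|=m$" for this), and lengths are always announced in words. $P_w(k)$ and $S_w(k)$ are the numbers of $1$s in the prefix and in the suffix of $w$ of length $k$, with $P_w(0)=S_w(0)=0$. "Uniform" means independent fair bits. We write "pn" for prefix normal and "critical" for extension-critical.

## Prefix normality as subadditivity, criticality as a suffix catching up

**Lemma 1.** A word $w$ of length $n$ is pn if and only if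
$$P_w(a+b)\le P_w(a)+P_w(b)\qquad\text{for all }1\le a\le b\text{ with }a+b\le n. \tag{1}$$

*Proof.* The factor of length $a$ that starts right after position $b$ has $P_w(a+b)-P_w(b)$ ones. So pn means exactly the inequality in (1) for all $a,b\ge 0$ with $a+b\le n$. The inequality is symmetric in $a,b$, and it is trivial when $a=0$; so the pairs $1\le a\le b$ suffice. $\square$

The gain is in the restriction $a\le b$: only factors of length at most $n/2$, disjoint from the prefix they are compared with, have to be tested.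

**Lemma 2.** A pn word $w$ of length $n\ge1$ is critical if and only if
$$S_w(i)\ge P_w(i+1)\quad\text{for some integer } 0\le i\le \tfrac{n-1}2. \tag{2}$$
The case $i=0$ occurs only for $w=0^n$.

*Proof.* Apply Lemma 1 to $w1$. The pairs with $a+b\le n$ satisfy the inequality because $w$ is pn. So $w1$ is pn if and only if $P_{w1}(n+1)\le P_w(a)+P_w(b)$ for all $1\le a\le b$ with $a+b=n+1$; here $a\le b\le n$, so the prefixes on the right lie in $w$. Positions $b+1,\dots,n$ of $w$ form the suffix of length $n-b=a-1$, so $P_{w1}(n+1)-P_w(b)=1+S_w(a-1)$. Hence $w1$ is pn if and only if $1+S_w(a-1)\le P_w(a)$ for all integers $1\le a\le\frac{n+1}2$. Put $i=a-1$ and negate. For $i=0$ the condition in (2) is $P_w(1)=0$, and a pn word that starts with $0$ cannot contain a $1$, so it is $0^n$. $\square$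

**The recursion.** If $w$ is pn then so is $w0$: the $1$s of a factor of $w0$ of length $a$ lie in a factor of $w$ of some length $a'\le a$, so there are at most $P_w(a')\le P_{w0}(a)$ of them. Prefixes of pn words are pn. So each pn word of length $n$ arises from exactly one pn word $w$ of length $n-1$, as $w0$ (always allowed) or $w1$ (allowed unless $w$ is critical). For $n\ge 2$ this gives
$$\mathrm{pnw}(n)=2\,\mathrm{pnw}(n-1)-\mathrm{ecrit}(n-1). \tag{3}$$

**Lengths one to five by hand.** Start from the pn words $0,1$ and grow.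

- Length 1: $0,1$. Critical: $0$.
- Length 2: $00,10,11$. Critical: $00$. (Condition (2) allows only $i=0$.)
- Length 3: $000,100,101,110,111$. Critical: $000$, and for $i=1$ the words ending in $1$ with $P_w(2)\le1$, that is $101$.
- Length 4: $0000,1000,1001,1010,1100,1101,1110,1111$. Critical: $0000$ and $1001$ (again $i\le1$).
- Length 5: $00000$, $10000$, $10001$, $10010$, $10100$, $10101$, $11000$, $11001$, $11010$, $11011$, $11100$, $11101$, $11110$, $11111$. Critical: $00000$; by $i=1$ the words $10001,10101$; by $i=2$, that is $S_w(2)\ge P_w(3)$, also $10010$ and $11011$.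

So $\mathrm{pnw}=2,3,5,8,14$ and $\mathrm{ecrit}=1,1,2,2,5$, with ratios $q_n=\frac12,\frac13,\frac25,\frac14,\frac5{14}$. The ratios are not monotone: $\frac13<\frac25$ and $\frac14<\frac5{14}$. This will matter at once.

## What the recursion gives: averages of $q_n$

Divide (3) by $2^n$: $r_{i+1}=r_i(1-q_i/2)$, with $r_1=1$. Hence $\lambda_n=\sum_{i<n}-\ln(1-q_i/2)$. On $[0,1]$ the function $q\mapsto-\ln(1-\frac q2)$ is convex, equals $0$ at $q=0$ and $\ln2$ at $q=1$, so it lies below $q\ln 2$; and it is at least $\frac q2$. Therefore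
$$\tfrac12\sum_{i<n}q_i\ \le\ \lambda_n\ \le\ \ln2\sum_{i<n}q_i. \tag{4}$$

This suggests a first attack on the conjecture: bound $\lambda_n$ and read off that $q_i$ is small. With $\lambda_n\le C_0\ln^2n$ one gets $\sum_{i<n}q_i\le 2C_0\ln^2 n$, so $q_i$ is tiny for most $i$, and $\liminf q_n=0$. But the attack ends there. A sum bound cannot see a single index: the sequence with value $\frac12$ at powers of two and $0$ elsewhere has partial sums $O(\ln n)$ and does not tend to $0$. Monotonicity of $q_n$ would rescue the argument, but the five values above show that $q_n$ is not monotone from the start, and we have nothing to replace it. So a bound on $q_n$ for each individual $n$ must come from the structure of the words of length $n$. We shall do that, with $\lambda_n$ as input. So first, $\lambda_n$.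

## Many prefix normal words from a slowly decaying density (Theorem 1(a))

We need many pn words. The plan is to find a product measure $\nu$ on $\{0,1\}^n$ that is mostly carried by pn words and has entropy close to the maximum $n\ln2$; such a measure forces the set of pn words to be large.

Which measure? For independent letters and a pair $a\le b$, the test in (1) compares the first $a$ letters with the $a$ letters after position $b$. Under a constant density the difference of these counts is symmetric about $0$, so both signs of a nonzero difference are equally likely. The density must therefore drop, on every scale $a$, enough for the mean difference to exceed $\sqrt{a\ln n}$. A bias of order $\sqrt{\ln n/i}$ at position $i$ does exactly this, and its entropy cost $\sum_i \ln n/i$ is only of order $\ln^2n$.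

We use **Hoeffding's inequality:** if $X_1,\dots,X_l$ are independent with $X_i\in[a_i,a_i+c_i]$, then $\Pr(\sum(X_i-EX_i)\ge t)\le e^{-2t^2/\sum c_i^2}$ for $t\ge0$, and the same bound holds for the lower tail.

**Step A1 (the measure).** Let $s=1000\ln n$ and let $w_1,\dots,w_n$ be independent with
$$\Pr(w_i=1)=p_i=\tfrac12\Bigl(1+\min\bigl(1,\sqrt{s/i}\bigr)\Bigr),$$
which is nonincreasing in $i$. Let $\nu$ be the law of $w=w_1\cdots w_n$.

**Step A2 (the measure sees mostly pn words).** We show $\nu(\text{pn})\ge\frac34$. Fix $1\le a\le b$ with $a+b\le n$.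

If $a\le s$, then $p_1=\dots=p_a=1$, so $P_w(a)=a$ and the inequality in (1) holds surely.

Let $a>s$. Put $T=\sum_{i\le a}w_i-\sum_{b<i\le a+b}w_i$. Since $a\le b$, this involves $2a$ different letters, hence $2a$ independent ones. The inequality in (1) says $T\ge0$. As $p$ is nonincreasing and $b\ge a$,
$$ET=\sum_{i\le a}(p_i-p_{b+i})\ \ge\ \sum_{i\le a}(p_i-p_{a+i}),$$
and all terms of the last sum are $\ge0$. Keep only the integers $i$ with $a/2\le i\le a$; there are at least $a/2$ of them.

- If $i\ge s$: since $a+i\ge2i$, we have $p_i-p_{a+i}\ge\frac12\sqrt{s/i}\,\bigl(1-\frac1{\sqrt2}\bigr)\ge0.09\sqrt{s/a}$.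
- If $i<s$: then $p_i=1$ and $a+i\ge\frac32a>\frac32s$, so $p_i-p_{a+i}\ge\frac12\bigl(1-\sqrt{2/3}\bigr)\ge0.09\ge0.09\sqrt{s/a}$, the last because $s<a$.

Hence $ET\ge\frac a2\cdot0.09\sqrt{s/a}=0.045\sqrt{sa}$. By Hoeffding with $2a$ variables of range $1$,
$$\Pr(T<0)\le e^{-2(ET)^2/(2a)}\le e^{-0.002\,s}=n^{-2}.$$
With $\mu=\lfloor n/2\rfloor$, the number of pairs is $\sum_{a=1}^{\mu}(n-2a+1)=\mu(n-\mu)\le n^2/4$. So all inequalities hold together with probability at least $\frac34$.

**Step A3 (from the measure to a count).** Recall the entropy $H(\nu)=-\sum_w\nu(w)\ln\nu(w)$. It is at most the logarithm of the number of values, it is additive over independent letters, and it satisfies the chain rule. Let $A$ be the set of pn words of length $n$ and $\alpha=\nu(A)\ge\frac34$. Reveal first whether $w\in A$ (entropy at most $\ln2$), then $w$ itself: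
$$H(\nu)\le\ln2+\alpha\ln|A|+(1-\alpha)\,n\ln2 .$$
Here $|A|=\mathrm{pnw}(n)$ and $\lambda_n=n\ln2-\ln|A|$, so rearranging gives
$$\alpha\lambda_n\le\ln2+\bigl(n\ln2-H(\nu)\bigr). \tag{5}$$

**Step A4 (the entropy deficit).** The deficit is the sum over $i$ of $p\ln 2p+(1-p)\ln2(1-p)$ with $p=p_i$ (and $0\ln0=0$). By Jensen's inequality for the concave function $\ln$,
$$p\ln2p+(1-p)\ln2(1-p)\le\ln\bigl(2p^2+2(1-p)^2\bigr)=\ln\bigl(1+(2p-1)^2\bigr)\le(2p_i-1)^2\le\frac si .$$
So $n\ln2-H(\nu)\le s(1+\ln n)$, and (5) yields
$$\lambda_n\le\tfrac43\bigl(\ln2+1000\ln n\,(1+\ln n)\bigr)\le C_0\ln^2n\qquad(n\ge2),$$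
the last because $\ln 2$ and $\ln n$ are both at most $\ln^2n/\ln2$. This proves Theorem 1(a). $\square$

## The right half of the word: a decreasing set and dyadic suffix events

We begin the proof of Theorem 1(b). Fix $n\ge2$ and write
$$\Lambda=\Lambda_n,\qquad N=\lceil n/2\rceil,\qquad M=\lfloor n/2\rfloor,\qquad\text{so } N-1\le M\le N .$$
Every word of length $n$ is $w=ux$ with $u$ of length $N$ and $x$ of length $M$. For pn $u$ let $A_u=\{x: ux\text{ is pn}\}$. Prefixes of pn words are pn, so $\mathrm{pnw}(n)=\sum_u|A_u|$, the sum over pn words $u$ of length $N$. Each $A_u$ contains $0^M$, since appending zeros is harmless.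

**Step 1 (monotonicity and scales).** The purpose is to express both "pn" and "critical", for fixed $u$, as monotone conditions on $x$.

Order $\{0,1\}^M$ coordinatewise. A set is *decreasing* if it is closed under changing $1$s into $0$s. For instance, with $n=5$ and $u=100$ the list above gives $A_u=\{00,01,10\}$, a decreasing set.

*$A_u$ is always decreasing.* By Lemma 1 we only test pairs $a\le b$ with $a+b\le n$, and then $a\le M\le N$. The test reads $P_w(a+b)-P_w(b)\le P_w(a)=P_u(a)$. The left side is nondecreasing in $x$, and the right side depends on $u$ alone. This is why we cut at the middle.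

*Dyadic events.* For a power of two $k=2^t\le N-1$, $t\ge0$, put
$$I_k=\{i:\ k\le i\le\min(2k-1,N-1)\},\qquad B_k(u)=\{x:\ S_x(i)\ge P_u(i+1)\text{ for some }i\in I_k\},$$
$$\varepsilon_k(u)=\Pr\nolimits_{\text{uniform }x}\bigl(x\in B_k(u)\bigr).$$
Since $i\le N-1\le M$ and $i+1\le N$, everything is defined. Let $w=ux$ be critical and $w\ne0^n$. By Lemma 2 some $1\le i\le(n-1)/2$ satisfies $S_w(i)\ge P_w(i+1)$. As $\lfloor (n-1)/2\rfloor=N-1$, this reads $S_x(i)\ge P_u(i+1)$ with $1\le i\le N-1$, and $i\in I_k$ for the largest power of two $k\le i$. So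
$$\text{$ux$ critical},\ ux\ne0^n\quad\Longrightarrow\quad x\in A_u\cap B_k(u)\text{ for some }k. \tag{6}$$

*Example.* For $n=5$, $u=100$ we have $N=3$, $M=2$, $P_u(2)=P_u(3)=1$. For $k=1$: $I_1=\{1\}$, $B_1=\{01,11\}$, $\varepsilon_1=\frac12$. For $k=2$: $I_2=\{2\}$, $B_2=\{01,10,11\}$, $\varepsilon_2=\frac34$. Inside $A_u$ we find $A_u\cap B_1=\{01\}$ and $A_u\cap B_2=\{01,10\}$, matching the critical words $10001$ and $10010$.

We want to bound the fraction $|A_u\cap B_k(u)|/|A_u|$. The standard tool for such a conditional probability is **Harris's inequality:** under the uniform measure on $\{0,1\}^M$, if $A$ is a decreasing set and $F\ge0$ is coordinatewise nondecreasing, then $E[1_AF]\le P(A)\,E[F]$. (For $M=1$ the difference $E[1_AF]-P(A)E[F]$ equals $\frac14(1_A(1)-1_A(0))(F(1)-F(0))\le0$.) Since $B_k(u)$ is increasing, Harris with $F=1_{B_k(u)}$ gives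
$$\frac{|A_u\cap B_k(u)|}{|A_u|}\le\varepsilon_k(u). \tag{7}$$
So let us see how small $\varepsilon_k(u)$ is.

## Typical left halves, and where the plain Harris bound stops

**Step 2 (discarding bad $u$).** The purpose is to show that, for all but a proportion $2/n$ of pn words $ux$, the left half $u$ has two useful properties. Call a pn word $u$ of length $N$ *good* if

(G1) $\varepsilon_k(u)\le16k\Lambda/M$ for every power of two $k$ with $2k\le M$;

(G2) $P_u(i)\ge\frac i2-\sqrt{i\Lambda}$ for all $1\le i\le N$.

We use one transfer principle throughout: there are $2^ne^{-\lambda_n}$ pn words, so a set of at most $2^ne^{-2\Lambda}$ pn words is a proportion at most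
$$e^{\lambda_n-2\Lambda}\le e^{-\Lambda}\le n^{-2} \tag{8}$$
of them. This is the reason for the definition of $\Lambda_n$.

*Violation of (G1).* Let $2k\le M$; then $2k\le N$ too, and $k\le N-1$. Cut $x$ into $\lfloor M/2k\rfloor\ge M/4k$ disjoint blocks of length $2k$, discarding a remainder. Suppose some block has the form $z'1$, with $z'$ of length $2k-1$ and $S_{z'}(i)\ge P_u(i+1)$ for some $k\le i\le2k-1$. Then the suffix of that block of length $i+1\le2k\le N$ has at least $P_u(i+1)+1$ ones, more than the prefix of $ux$ of the same length, so $ux$ is not pn. In other words, if $x\in A_u$ then none of the blocks has this form.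

A uniform block has this form with probability exactly $\varepsilon_k(u)/2$. Indeed its last letter is $1$ with probability $\frac12$, independently of $z'$. And since $2k-1\le N-1$, we have $I_k=\{k,\dots,2k-1\}$, so whether $x\in B_k(u)$ depends only on the last $2k-1$ bits of $x$ by the same condition as the one on $z'$. The blocks are independent, so
$$|A_u|\,2^{-M}\le\Bigl(1-\frac{\varepsilon_k(u)}2\Bigr)^{M/4k}\le e^{-\varepsilon_k(u)M/8k}.$$
If $\varepsilon_k(u)>16k\Lambda/M$, this gives $|A_u|\le2^Me^{-2\Lambda}$. For a given $k$, summing over all such $u$ (at most $2^N$) yields at most $2^ne^{-2\Lambda}$ pn words, a proportion at most $n^{-2}$ by (8). There are at most $n$ values of $k$: total proportion at most $1/n$.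

*Violation of (G2).* For each $i\le N$, Hoeffding bounds the number of words $w$ of length $n$ with $P_w(i)<\frac i2-\sqrt{i\Lambda}$ by $2^ne^{-2i\Lambda/i}=2^ne^{-2\Lambda}$. By (8), and summing over $i\le N$, pn words with such a prefix form a proportion at most $N n^{-2}\le1/n$.

So the pn words $ux$ whose $u$ is not good form a proportion at most $2/n$.

**The large scales are not covered.** Combine (7) with (G1). For good $u$ the scales up to some $\kappa\le M/2$ contribute together at most $\sum_{k\le\kappa}16k\Lambda/M\le32\kappa\Lambda/M$, which is small when $\kappa$ is much smaller than $M/\Lambda$. But for $k\ge M/(16\Lambda)$ the bound in (G1) is at least $1$, and for $2k>M$ not even one block fits into $x$. For these scales we know nothing better than $\varepsilon_k(u)\le1$, and then (7) is void. We need a gain at large $k$ that does not come from $\varepsilon_k(u)$ being small.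

## A top layer of a decreasing set is thin

In (7) we forgot something. If $ux$ is pn, then $S_x(i)\le P_u(i)\le P_u(i+1)$. If $x\in B_k(u)$ as well, then for some $i$ we have $S_x(i)\ge P_u(i+1)$, so equality holds. Thus a critical word does not merely have *many* ones in its last $k$ letters; it has *exactly the largest number* still permitted. Harris pays for a binomial tail $\Pr(X\ge m)$, but only one layer $X=m$ of a set confined to $X\le m$ is used. Replacing the tail by a single layer should gain a factor of about $1/\sqrt k$ up to a power of $\Lambda$, which is large exactly where (G1) fails. Two lemmas make this precise.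

For $k\ge1$ let $X\sim\mathrm{Bin}(k,\frac12)$, and for integers $m$ put $\psi_k(m)=\Pr(X\ge m)$ and
$$\varphi_k(m)=\frac{\Pr(X=m)}{\Pr(X\le m)}\ (0\le m\le k),\qquad\varphi_k(m)=1\ (m<0),\qquad\varphi_k(m)=0\ (m>k).$$
For $k=2$: $\varphi_2(0)=1$, $\varphi_2(1)=\frac{1/2}{3/4}=\frac23$, $\varphi_2(2)=\frac14$, while $\psi_2(0)=1$, $\psi_2(1)=\frac34$, $\psi_2(2)=\frac14$.

*$\varphi_k$ is nonincreasing, with values in $[0,1]$.* For $0\le m\le k$,
$$\frac1{\varphi_k(m)}=\sum_{d=0}^m\frac{\binom k{m-d}}{\binom km}=\sum_{d=0}^m\ \prod_{t=0}^{d-1}\frac{m-t}{k-m+t+1},$$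
because $\binom k{j-1}/\binom kj=\frac j{k-j+1}$. Each factor is nondecreasing in $m$, and raising $m$ adds terms. So $\varphi_k$ is nonincreasing on $\{0,\dots,k\}$, with $\varphi_k(0)=1$, and the values outside fit.

**Lemma 3.** Let $D\subseteq\{0,1\}^k$ be decreasing with $|h|\le m$ for all $h\in D$. Then $\#\{h\in D:|h|=m\}\le\varphi_k(m)\,|D|$.

*Proof.* If $m<0$ then $D=\emptyset$; if $m>k$ the left side is $0$. Let $0\le m\le k$ and $D_l=\{h\in D:|h|=l\}$. For $l\ge1$ count pairs (element of $D_l$, element of $D_{l-1}$) that differ in one coordinate. Each $h\in D_l$ has $l$ lower neighbours, all in $D_{l-1}$ because $D$ is decreasing. Each element of $D_{l-1}$ has $k-l+1$ upper neighbours in the cube. So $l|D_l|\le(k-l+1)|D_{l-1}|$, and since $\binom kl=\binom k{l-1}\frac{k-l+1}l$, the ratio $|D_l|/\binom kl$ is nonincreasing in $l$. Hence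
$$|D|=\sum_{l\le m}|D_l|\ \ge\ \frac{|D_m|}{\binom km}\sum_{l\le m}\binom kl=\frac{|D_m|}{\varphi_k(m)}.\qquad\square$$

**Step 3 (one layer instead of a tail).** The purpose is to improve (7). Fix pn $u$ and $k$. Write $x=gh$ with $h$ of length $k$ and $g$ of length $M-k$ (recall $k\le N-1\le M$), and put
$$m(g)=m_{u,k}(g)=\min_{i\in I_k}\bigl(P_u(i+1)-S_g(i-k)\bigr).$$
For $i\in I_k$ the suffix of $x$ of length $i$ consists of $h$ and the last $i-k$ letters of $g$, so $S_x(i)=|h|+S_g(i-k)$. Two consequences:

- $x\in B_k(u)$ if and only if $|h|\ge P_u(i+1)-S_g(i-k)$ for some $i\in I_k$, that is, if and only if $|h|\ge m(g)$.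
- If $x\in A_u$, then $S_x(i)\le P_u(i)\le P_u(i+1)$ for all $i\in I_k$ (compare suffix and prefix of length $i\le N-1$ in $ux$), so $|h|\le m(g)$.

Therefore $A_u\cap B_k(u)=\{gh\in A_u:|h|=m(g)\}$. For fixed $g$ the set $\{h:gh\in A_u\}$ is decreasing, with all $|h|\le m(g)$. Lemma 3, summed over $g$, gives
$$|A_u\cap B_k(u)|\le\sum_{gh\in A_u}\varphi_k(m(g)).$$
Now Harris enters after all. Raising letters of $g$ can only lower $m(g)$, and $\varphi_k$ is nonincreasing; so $x\mapsto\varphi_k(m(g))$ is nonnegative and nondecreasing, while $A_u$ is decreasing. Under the uniform measure $g$ and $h$ are independent, which also evaluates $\varepsilon_k(u)=\Pr(|h|\ge m(g))$. We obtain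
$$\frac{|A_u\cap B_k(u)|}{|A_u|}\le\Phi_k(u):=E_{\mathrm{unif}}\,\varphi_k(m(g)),\qquad\text{while}\qquad\varepsilon_k(u)=E_{\mathrm{unif}}\,\psi_k(m(g)). \tag{9}$$

*Example.* For $n=5$, $u=100$, $k=2$, the word $g$ is empty and $m=P_u(3)=1$. Then (9) says that $A_u\cap B_2$ is at most a fraction $\varphi_2(1)=\frac23$ of $A_u$, which is exact ($2$ words of $3$), while (7) gave $\psi_2(1)=\frac34$. For $k=1$, $m(g)=1$ for both $g$, and the bound is $\varphi_1(1)=\frac12$ against the true fraction $\frac13$.

## Comparing $\varphi_k$ with $\psi_k$ in the central window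

To use (G1) we must compare $\Phi_k$ with $\varepsilon_k$, that is, $\varphi_k$ with $\psi_k$. There is no gain at the extremes: $\varphi_k(0)=\psi_k(0)=1$ and $\varphi_k(k)=\psi_k(k)=2^{-k}$. But within distance $Y$ of $k/2$ neighbouring binomial coefficients differ by a factor $1-O(Y/k)$. So $\Pr(X=m)$ is comparable with each of the next $k/Y$ or so probabilities on either side, and it is at most of the order of $Y/k$ times either tail.

**Step 4 (the window estimate).** The purpose is the following lemma.

**Lemma 4.** If $Y\ge\max(\sqrt k,2)$ and $m$ is an integer with $|m-\frac k2|\le Y$, then $\varphi_k(m)\le160\,\frac Yk\,\psi_k(m)$.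

*Proof.* Two simple facts: if $m\le k/2$, then $\psi_k(m)\ge\frac12$ by symmetry; if $m\ge k/2$, then $\varphi_k(m)\le2\Pr(X=m)\le2\psi_k(m)$, because $\Pr(X\le m)\ge\frac12$ (and $\varphi_k(m)=0$ for $m>k$).

*Case $Y\ge k/80$.* Then $160Y/k\ge2$. If $m\le k/2$ the right side is at least $2\cdot\frac12=1\ge\varphi_k(m)$. If $m\ge k/2$ the right side is at least $2\psi_k(m)\ge\varphi_k(m)$.

*Case $Y<k/80$.* Then $0\le m\le k$. The ratios of consecutive binomial coefficients, going up and going down from $m$, are
$$\frac{\binom k{m+t+1}}{\binom k{m+t}}=\frac{k-m-t}{m+t+1},\qquad\frac{\binom k{m-t-1}}{\binom k{m-t}}=\frac{m-t}{k-m+t+1}.$$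
For integers $0\le t<Y$ both numerators are at least $\frac k2-Y-t$ and both denominators at most $\frac k2+Y+t+1$. So both ratios are at least
$$\frac{k/2-Y-t}{k/2+Y+t+1}=1-\frac{2Y+2t+1}{k/2+Y+t+1}\ \ge\ 1-\frac{4Y+1}{k/2}=1-\frac{8Y+2}k\ \ge\ 1-\frac{10Y}k>0 .$$
Let $\Delta=\lfloor k/(20Y)\rfloor+1$. Since $k\le Y^2$, we have $\Delta-1\le k/(20Y)\le Y/20$. For $0\le d\le\Delta-1$ we multiply $d$ ratios with indices $t\le d-1<Y$ and use Bernoulli's inequality:
$$\binom k{m\pm d}\ge\Bigl(1-\frac{10Y}k\Bigr)^d\binom km\ge\Bigl(1-\frac{10dY}k\Bigr)\binom km\ge\frac12\binom km .$$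
Summing over $d$ upward and downward,
$$\psi_k(m)\ge\tfrac\Delta2\Pr(X=m)\ge\tfrac k{40Y}\Pr(X=m),\qquad\Pr(X\le m)\ge\tfrac\Delta2\Pr(X=m).$$
If $m\ge k/2$, then $\varphi_k(m)\le2\Pr(X=m)\le\frac{80Y}k\psi_k(m)$. If $m<k/2$, then $\varphi_k(m)\le\frac2\Delta\le\frac{40Y}k\le\frac{80Y}k\psi_k(m)$, since $\psi_k(m)\ge\frac12$. $\square$

## The bound on one scale, and the sum over scales

**Step 5 (bounding $\Phi_k(u)$ for good $u$).** The purpose is to show
$$\Phi_k(u)\le480\sqrt{\Lambda/k}\;\varepsilon_k(u)+3n^{-3},\qquad\varepsilon_k(u)\le\min\Bigl(1,\frac{16k\Lambda}M\Bigr) \tag{10}$$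
for good $u$ and every power of two $k\le N-1$. Put $Y=3\sqrt{k\Lambda}$. Since $\Lambda\ge2\ln2$, we have $Y\ge\max(\sqrt k,2)$, so Lemma 4 applies. We split according to $m(g)$, for uniform $g$.

*Low values, $m(g)<\frac k2-Y$, are unlikely.* This is where $\varphi_k$ may be near $1$, and (G2) excludes it. For an integer $l=i-k$ with $i\in I_k$ we have $0\le l\le k-1$. For $l\ge1$ Hoeffding gives
$$\Pr\bigl(S_g(l)>\tfrac l2+\sqrt{k\Lambda}\bigr)\le e^{-2k\Lambda/l}\le e^{-2\Lambda}\le n^{-4},$$
and for $l=0$ the event is impossible. So outside an event of probability at most $kn^{-4}\le n^{-3}$ we have, for all $i\in I_k$, by $P_u(i+1)\ge P_u(i)$, (G2) and $i<2k$,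
$$P_u(i+1)-S_g(i-k)\ge\tfrac i2-\sqrt{2k\Lambda}-\tfrac{i-k}2-\sqrt{k\Lambda}=\tfrac k2-(\sqrt2+1)\sqrt{k\Lambda}\ge\tfrac k2-Y,$$
that is, $m(g)\ge\frac k2-Y$. As $\varphi_k\le1$, low values contribute at most $n^{-3}$ to $\Phi_k(u)$.

*High values, $m(g)>\frac k2+Y$, have tiny $\varphi_k$.* Here $\varphi_k(m(g))\le2\Pr(X=m(g))\le2\Pr(X\ge\frac k2+Y)\le2e^{-2Y^2/k}=2e^{-18\Lambda}\le2n^{-3}$.

*Central values, $|m(g)-\frac k2|\le Y$.* Lemma 4 gives $\varphi_k(m(g))\le160\cdot\frac{3\sqrt{k\Lambda}}k\,\psi_k(m(g))=480\sqrt{\Lambda/k}\;\psi_k(m(g))$.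

Taking expectations and using $\varepsilon_k(u)=E\,\psi_k(m(g))$ from (9), we get the first half of (10). The second half is (G1) if $2k\le M$; if $2k>M$ then $16k\Lambda/M>8\Lambda>1$ and it is trivial.

**Step 6 (summation).** The purpose is to add up the scales. By (10), small $k$ profit from $k\Lambda/M$ and large $k$ from $\sqrt{\Lambda/k}$. Put $K=M/(16\Lambda)$, so that $\min(1,16k\Lambda/M)=\min(1,k/K)$. Over powers of two $k$,
$$\sum_k\sqrt{\frac\Lambda k}\,\min\Bigl(1,\frac kK\Bigr)\le\frac{\sqrt\Lambda}K\sum_{k\le K}\sqrt k+\sqrt\Lambda\sum_{k>K}\frac1{\sqrt k}.$$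
Both are geometric sums with ratio $\frac1{\sqrt2}$ counted from their largest term, which is at most $\sqrt K$ in the first and at most $1/\sqrt K$ in the second (if $K<1$ the first sum is empty and the second still obeys this). Since $\frac1{1-1/\sqrt2}<4$, the total is at most
$$8\sqrt{\Lambda/K}=\frac{32\Lambda}{\sqrt M}.$$

Now collect. The word $0^n$ contributes at most $\frac1{n+1}$ to $q_n$, because $\mathrm{pnw}(n)\ge n+1$: the words $1^a0^{n-a}$ are pn. Words $ux$ with $u$ not good contribute at most $\frac2n$ by Step 2. By (6) and (9), the remaining critical words number at most $\sum_{u\text{ good}}|A_u|\sum_k\Phi_k(u)$. There are at most $n$ scales, so the terms $3n^{-3}$ in (10) add up to at most $3/n^2$. Hence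
$$q_n\le\frac1{n+1}+\frac2n+\frac3{n^2}+480\cdot\frac{32\Lambda_n}{\sqrt M}.$$
Finally $M\ge n/3$ for $n\ge2$, and the first three terms are at most $\frac6n\le\frac6{\sqrt n}\le\frac{6}{2\ln2}\cdot\frac{\Lambda_n}{\sqrt n}$. So $q_n\le C_1\Lambda_n/\sqrt n$, which is Theorem 1(b). By part (a), $\Lambda_n=O(\ln^2n)$, and so $q_n=O(\ln^2n/\sqrt n)\to0$. $\blacksquare$

The dominant scale is $k\approx K$, where the two bounds cross; there the gain $\sqrt{\Lambda/K}$ is already of the order of $\Lambda/\sqrt n$.

## Prefix normal words are at most $2^n e^{-c\ln^2 n}$ in number (Theorem 2(a))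

A pn word must be ahead of its own typical factors on every scale. A scale of length $k\le\sqrt n$ has at least $\sqrt n/2$ disjoint competitors, and one of them is likely to have an excess of order $\sqrt{k\ln n}$ over $k/2$. So the prefix needs such an excess on about $\ln n$ different scales at once, and each scale should cost a factor $e^{-c\ln n}$. We make this precise.

Let $L=\ln n$ with $n$ large, $\mathcal J=\{j:\ L\le4^j\le\sqrt n\}$ and $k_j=4^j$. Then $|\mathcal J|\ge\frac{L}{2\ln4}-\frac{\ln L}{\ln4}-1\ge\frac L4$ for large $n$.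

**Step B1 (one block has a large excess with probability at least $n^{-1/4}$).** For $X\sim\mathrm{Bin}(\ell,\frac12)$ put $V=(X-\frac\ell2)^2$. Writing $X-\frac\ell2$ as half a sum of $\ell$ independent signs gives $EV=\frac\ell4$ and $EV^2=\frac{3\ell^2-2\ell}{16}\le3(EV)^2$. The Paley–Zygmund inequality, $\Pr(V\ge\theta EV)\ge(1-\theta)^2(EV)^2/EV^2$ for $0\le\theta\le 1$, with $\theta=\frac14$ gives $\Pr(V\ge\frac\ell{16})\ge\frac9{16}\cdot\frac13=\frac3{16}$. By symmetry,
$$\Pr\Bigl(X\ge\frac\ell2+\frac{\sqrt\ell}4\Bigr)\ge\frac3{32}.$$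
Let $Q$ be the largest power of $4$ with $Q\le L/10$; then $Q>L/40$. For $k=k_j$ with $j\in\mathcal J$ we have $k\ge L>Q$ and both are powers of $4$, so $k$ bits split into $Q$ pieces of integer length $\ell=k/Q$. With probability at least $(3/32)^Q\ge e^{-\ln(32/3)L/10}\ge n^{-1/4}$ (as $\ln\frac{32}3<2.4$) every piece has at least $\frac\ell2+\frac{\sqrt\ell}4$ ones. The total is then at least $\frac k2+Q\frac{\sqrt\ell}4=\frac k2+\frac{\sqrt{kQ}}4$, and $\frac{\sqrt{kQ}}4\ge\frac{\sqrt{kL}}{4\sqrt{40}}\ge\frac{\sqrt{kL}}{26}$. So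
$$\Pr\bigl(\mathrm{Bin}(k,\tfrac12)\ge\tau_k\bigr)\ge n^{-1/4},\qquad\tau_k=\tfrac k2+c_0\sqrt{kL},\qquad c_0=\tfrac1{26}. \tag{11}$$

**Step B2 (a pn word with a poor prefix at one scale is very rare).** Let $k=k_j$, $j\in\mathcal J$. If $w$ is pn and $P_w(k)<\tau_k$, then all $\lfloor n/k\rfloor\ge\sqrt n/2$ disjoint consecutive blocks of length $k$ in $w$ have fewer than $\tau_k$ ones. By (11) a uniform word has this property with probability at most $(1-n^{-1/4})^{\sqrt n/2}\le e^{-n^{1/4}/2}$.

**Step B3 (a rich prefix at all scales is rare).** Suppose $P_w(k_j)\ge\tau_{k_j}$ for all $j\in\mathcal J$. Weight the scales so that they count equally: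
$$Z:=\sum_{j\in\mathcal J}k_j^{-1/2}\Bigl(P_w(k_j)-\frac{k_j}2\Bigr)\ge c_0\sqrt L\,|\mathcal J| .$$
In terms of letters, $Z=\sum_tb_t(w_t-\frac12)$ with $b_t=\sum_{j\in\mathcal J,\,k_j\ge t}k_j^{-1/2}$. This is a geometric sum with ratio $\frac12$, so $b_t\le2k_{j(t)}^{-1/2}$, where $k_{j(t)}$ is the least $k_j\ge t$ with $j\in\mathcal J$ (and $b_t=0$ if there is none). At most $k_j$ indices $t$ have $j(t)=j$, so $\sum_tb_t^2\le\sum_{j\in\mathcal J}k_j\cdot\frac4{k_j}=4|\mathcal J|$. Under the uniform measure Hoeffding gives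
$$\Pr\bigl(Z\ge c_0\sqrt L\,|\mathcal J|\bigr)\le\exp\Bigl(-\frac{2c_0^2L|\mathcal J|^2}{4|\mathcal J|}\Bigr)=e^{-c_0^2L|\mathcal J|/2}\le e^{-c_0^2L^2/8}.$$

**Step B4 (conclusion).** A pn word falls under Step B2 for some $j\in\mathcal J$ or under Step B3. So
$$r_n\le|\mathcal J|\,e^{-n^{1/4}/2}+e^{-c_0^2\ln^2n/8}.$$
Since $|\mathcal J|=O(\ln n)$, the first term is smaller than the second for large $n$, and $\lambda_n\ge c\ln^2n$ for large $n$, for instance with $c=c_0^2/16$. Together with Theorem 1(a) this is $\lambda_n=\Theta(\ln^2n)$, and (4) gives $\sum_{i<n}q_i=\Theta(\ln^2n)$. $\square$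

## Consequences for single values of $q_n$ (Theorem 2(b) and (c))

*Proof of Theorem 2(b).* Note that $\sum_{2\le i<n}\frac{\ln i}i$ is of order $\ln^2n$. If $\frac{nq_n}{\ln n}\to0$, then $\sum_{i<n}q_i=o(\ln^2n)$, contradicting (a). So the $\limsup$ is positive, and in particular $q_n=o(\ln n/n)$ is false. If $\frac{nq_n}{\ln n}\to\infty$, then $\sum_{i<n}q_i/\ln^2n\to\infty$, again contradicting (a). So the $\liminf$ is finite. $\square$

*Proof of Theorem 2(c).* By (4), Theorem 1(a) and $2R\le R^2$,
$$\sum_{R\le n<2R}q_n\le\sum_{i<2R}q_i\le2\lambda_{2R}\le2C_0\ln^2(2R)\le8C_0\ln^2R .$$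
By Markov's inequality, the number of $n\in[R,2R)$ with $q_n>B\ln^2R/R$ is at most $8C_0\ln^2R\cdot\frac R{B\ln^2R}=8C_0R/B$. So $C=8C_0$ works. $\blacksquare$
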